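\title{The curves $y^{q^2}-y=z^{(q^n+1)/(q+1)}$ are not covered by the Hermitian curve for $q\ge 3$}

\begin{abstract}
Let $q$ be a prime power and $n\ge 3$ an odd integer. The curve $\mathcal X_n$ given by $y^{q^2}-y=z^{(q^n+1)/(q+1)}$ is maximal over $\mathbb F_{q^{2n}}$, and for $q=2$ it is covered by the Hermitian curve $Y^{q^n}+Y=X^{q^n+1}$. We prove that for $q\ge3$ there is no non-constant morphism from the Hermitian curve to $\mathcal X_n$, Galois or not, even over the algebraic closure. The proof classifies the separable coverings by the Hermitian curve $Y^Q+Y=X^{Q+1}$ of the curves $f(y)=z^M$ of large genus, where $f$ is additive and $M$ divides $Q+1$. A large genus forces the degree of the covering to be at most $Q/2$; relations between functions on the Hermitian curve then lift to polynomial identities in the plane, and unique factorization determines the covering.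
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{curve} is projective, nonsingular and geometrically irreducible, and a curve given by an affine equation is its nonsingular projective model. Let $p$ be a prime, $Q$ a power of $p$ with $Q>1$, $F=\mathbb F_{Q^2}$ and $k=\overline F$. A curve $\mathcal C$ of genus $g$ over $F$ has at most $Q^2+1+2gQ$ rational points by the Hasse--Weil bound, and it is \emph{$F$-maximal} if it has exactly this many. The basic example is the Hermitian curve
\[
\mathcal H:\quad Y^Q+Y=X^{Q+1},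
\]
of genus $Q(Q-1)/2$. For $x\in F$ the norm $x^{Q+1}$ lies in $\mathbb F_Q$, and the trace $y\mapsto y^Q+y$ maps $F$ onto $\mathbb F_Q$ with fibers of size $Q$. With the point at infinity this gives $Q^3+1=Q^2+1+Q(Q-1)Q$ points.

A curve $\mathcal Y$ over $F$ is a \emph{subcover} of $\mathcal H$, or is \emph{covered} by $\mathcal H$, if there is a non-constant morphism $\varphi\colon\mathcal H\to\mathcal Y$ defined over $F$. It is a \emph{Galois subcover} if $\varphi$ can be chosen so that the extension of function fields $F(\mathcal H)/\varphi^*F(\mathcal Y)$ is Galois. A curve covered over $F$ by a maximal curve is maximal (Serre; see Lachaud \cite[Prop.~6]{Lachaud}). So every subcover of $\mathcal H$ is maximal, and given a maximal curve one may ask whether its maximality is inherited from $\mathcal H$ in this way.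

Let $q$ be a prime power, $n\ge3$ odd, and $m=(q^n+1)/(q+1)$. We write $\mathcal H_n$ for the Hermitian curve with $Q=q^n$, and we consider over $\mathbb F_{q^{2n}}$ the curve
\[
\mathcal X_n:\quad y^{q^2}-y=z^{m},
\]
given by the second equation in the definition of the generalized Giulietti--Korchm\'aros curve. It is known that $\mathcal X_n$ is $\mathbb F_{q^{2n}}$-maximal, that it is covered by $\mathcal H_n$ when $q=2$, and that it is not a Galois subcover of $\mathcal H_3$ when $q=n=3$. Whether $\mathcal X_n$ is a subcover of $\mathcal H_n$ for $q\ge3$ is stated as open by Duursma and Mak \cite{DM}. The problem is thus to determine the prime powers $q\ge3$ and the odd integers $n\ge3$ for which $\mathcal X_n$ is a subcover of $\mathcal H_n$ over $\mathbb F_{q^{2n}}$. The answer is that there are none.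

\begin{theorem}\label{thm:main}
Let $q\ge3$ be a prime power and $n\ge3$ odd. There is no non-constant morphism $\mathcal H_n\to\mathcal X_n$ over $\mathbb F_{q^{2n}}$. There is also none over $\overline{\mathbb F}_q$.
\end{theorem}

The two equations suggest a covering. Since $X^{Q+1}=(X^{q+1})^m$, one sets $z=\alpha_0X^{q+1}$ and looks for a polynomial $y=\beta(Y)$ with $\beta^{q^2}-\beta=\alpha_0^m(Y^Q+Y)$. A telescoping sum $\beta=\sum_{i<t}(\gamma Y)^{q^{2i}}$ gives $\beta^{q^2}-\beta=(\gamma Y)^{q^{2t}}-\gamma Y$, which reaches only even powers of $q$, whereas $Q=q^n$ is an odd power. The candidate fails for this reason (Proposition~\ref{prop:AS}), but it fails for $q=2$ as well, where a covering exists. What separates $q=2$ from $q\ge3$ is the room left for other maps. The genus of $\mathcal X_n$ satisfies $2g=(q-1)(Q-q)$, and the Riemann--Hurwitz formula bounds the degree of a separable covering by $(Q+1)(Q-2)/(2g-2)$, roughly $Q/(q-1)$. For $q=2$ this bound exceeds $Q$, for $q=3$ it is slightly above $Q/2$, and for $q\ge4$ it is below $Q/2$.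 We show that coverings of degree at most $Q/2$ are rigid: they must be of the suggested form.

This rigidity holds for a whole family of curves. A polynomial $f\in F[y]$ is \emph{additive} if $f(y+y')=f(y)+f(y')$ in $F[y,y']$, equivalently if $f=\sum_i f_iy^{p^i}$. Its derivative is the constant $f_0$, so $f$ is separable exactly when $f_0\ne0$. Fix a separable additive $f\in F[y]$ of degree $\rho=p^r$ with $1<\rho\le Q$, and a divisor $M\ge2$ of $Q+1$. Put $u=(Q+1)/M$ and
\[
\mathcal Y:\quad f(y)=z^M .
\]
Its genus $g$ is given by $2g=(\rho-1)(M-1)$; see Section~\ref{sec:standard}.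

\begin{theorem}\label{thm:class}
Assume one of the following:
\begin{itemize}
\item[(a)] $g\ge Q$;
\item[(b)] $u\ge3$, $M\ge4$, $4g\ge3Q-1$ and $4g+\rho\ge4Q-4$.
\end{itemize}
Then the following are equivalent:
\begin{itemize}
\item[(i)] $\mathcal Y$ is a subcover of $\mathcal H$ over $F$;
\item[(ii)] $\mathcal Y$ is a Galois subcover of $\mathcal H$ over $F$;
\item[(iii)] there are an additive $\beta\in F[Y]$ and $\alpha_0\in F^*$ with $f(\beta(Y))=\alpha_0^M(Y^Q+Y)$.
\end{itemize}
Moreover, every separable covering $\mathcal H\to\mathcal Y$ over $F$ is, up to an automorphism of $\mathcal H$ over $F$, of the form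
\begin{equation}\label{eq:standard}
(X,Y)\longmapsto(y,z)=(\beta(Y)+a_0,\ \alpha_0X^u)
\end{equation}
with $\beta,\alpha_0$ as in \textup{(iii)} and $f(a_0)=0$. In particular it is Galois of degree $uQ/\rho$.
\end{theorem}

Condition (a) covers $\mathcal X_n$ for $q\ge4$. Condition (b) is needed for $q=3$, where $g=Q-3$ just misses (a). For $f=y^\rho-y$ condition (iii) can be decided explicitly.

\begin{corollary}\label{cor:AS}
Let $f=y^\rho-y$ and assume \textup{(a)} or \textup{(b)}. Then $\mathcal Y$ is a subcover of $\mathcal H$ over $F$ if and only if $Q$ is a power of $\rho$ and, in addition, $p=2$ or $u$ is even.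
\end{corollary}

\begin{corollary}\label{cor:quot}
Let $n\ge3$ be odd and let $s\ge1$ divide $m=(q^n+1)/(q+1)$, with $2s\le q-2$. Then the $\mathbb F_{q^{2n}}$-maximal curve $y^{q^2}-y=z^{m/s}$ is not a subcover of $\mathcal H_n$.
\end{corollary}

A Galois covering is a quotient by a group of automorphisms of $\mathcal H$; an arbitrary covering offers no such group, and we use the plane model of $\mathcal H$ instead. The tangent line at a point $T$ meets $\mathcal H$ in $QT+\mathrm{Fr}(T)$, where $\mathrm{Fr}$ is the Frobenius map. A product of $d=\deg\varphi$ tangent lines therefore clears the poles of the pullbacks of $y,\dots,y^u$ and of $z,\dots,z^{Q/\rho}$, and turns them into plane forms of degree $d$. If $2d\le Q$, the quadratic relations between these forms have degree below $\deg\mathcal H=Q+1$, so they hold in the polynomial ring. Unique factorization then shows that a single point lies above the pole of $y$, that $y$ and $z$ are polynomials of small degree in $X,Y$, and that the equation of $\mathcal Y$ pulls back to a constant multiple of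 the equation of $\mathcal H$.

Section~\ref{sec:forms} collects the plane geometry of $\mathcal H$, and Section~\ref{sec:standard} treats the maps \eqref{eq:standard}. Section~\ref{sec:example} carries out the argument for $q=4$, $n=3$. Theorem~\ref{thm:class} is proved in Section~\ref{sec:class}, and Section~\ref{sec:Xn} applies it to $\mathcal X_n$.

\section{Plane forms on the Hermitian curve}\label{sec:forms}

We view $\mathcal H\subset\mathbb P^2$ as the curve $Y^QW+YW^Q=X^{Q+1}$. The partial derivatives of $Y^QW+YW^Q-X^{Q+1}$ are $-X^Q$, $W^Q$, $Y^Q$, which have no common zero. So $\mathcal H$ is a smooth plane curve of degree $Q+1$, and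
\[
2g(\mathcal H)-2=(Q+1)(Q-2).
\]
Its only point on $W=0$ is $T_\infty=(0:1:0)$. Let $\sigma$ be the automorphism $x\mapsto x^{Q^2}$ of $k$, whose fixed field is $F$. It acts on the coefficients of forms, $G\mapsto G^\sigma$, and on the $k$-points of a curve over $F$, where we denote it by $\mathrm{Fr}$.

A \emph{form} is a homogeneous polynomial in $k[X,Y,W]$. If a form $G$ of degree $\nu$ does not vanish identically on $\mathcal H$, we let $\operatorname{ord}_T(G)$ be the order at $T$ of the function $G/L^\nu$, for any linear form $L$ with $L(T)\neq0$, and $\operatorname{div}(G)=\sum_T\operatorname{ord}_T(G)\,T$. This divisor is effective of degree $\nu(Q+1)$ by B\'ezout's theorem.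

\subsection*{Tangent lines}

For $T=(x_0,y_0)\in\mathcal H(k)$ affine put $\ell_T=Y-x_0^QX+y_0^QW$, and put $\ell_{T_\infty}=W$. With this normalization $\ell_T^\sigma=\ell_{\mathrm{Fr}(T)}$.

\begin{lemma}\label{lem:tangent}
For every $T\in\mathcal H(k)$ we have $\operatorname{div}(\ell_T)=QT+\mathrm{Fr}(T)$. The forms $\ell_T$ are pairwise non-proportional.
\end{lemma}

\begin{proof}
The line $W=0$ meets $\mathcal H$ only at $T_\infty$, so $\operatorname{div}(W)=(Q+1)T_\infty$. Let $T=(x_0,y_0)$ and set $W=1$. The value of $\ell_T$ at $\mathrm{Fr}(T)=(x_0^{Q^2},y_0^{Q^2})$ is $(y_0^Q-x_0^{Q+1}+y_0)^Q=0$. Substituting $Y=X^{Q+1}-Y^Q$, we have on $\mathcal H$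
\[
\ell_T=X^{Q+1}-Y^Q-x_0^QX+y_0^Q=X(X-x_0)^Q-(Y-y_0)^Q,
\]
so $\operatorname{ord}_T(\ell_T)\ge Q$. As $\operatorname{div}(\ell_T)$ has degree $Q+1$, this settles the case $\mathrm{Fr}(T)\neq T$. If $\mathrm{Fr}(T)=T$, then $x_0=(x_0^Q)^Q$. Writing $X=(X-x_0)+x_0$ gives
\[
\ell_T=(X-x_0)^{Q+1}+\bigl[x_0^Q(X-x_0)-(Y-y_0)\bigr]^Q=(X-x_0)^{Q+1}+(-\ell_T)^Q,
\]
because $y_0-x_0^{Q+1}=-y_0^Q$. The two terms have order at least $Q+1$ and $Q^2$ at $T$, so $\operatorname{ord}_T(\ell_T)=Q+1$. Finally, $T$ is the only point at which $\ell_T$ has order at least $Q$, so the line determines $T$.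
\end{proof}

In particular $\ell_T=0$ is the tangent line at $T$. The divisor $QT+\mathrm{Fr}(T)$ is not a multiple of $T$ in general, but the defect disappears for divisors defined over $F$.

\begin{lemma}\label{lem:Lambda}
Let $D=\sum a_TT$ be an effective divisor on $\mathcal H$ and $\Lambda_D=\prod\ell_T^{a_T}$, a form of degree $\deg D$. Then $\mathrm{Fr}(D)=D$ if and only if some nonzero scalar multiple of $\Lambda_D$ has coefficients in $F$. In that case $\Lambda_D$ itself has coefficients in $F$, and $\operatorname{div}(\Lambda_D)=(Q+1)D$.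
\end{lemma}

\begin{proof}
We have $\Lambda_D^\sigma=\Lambda_{\mathrm{Fr}(D)}$. If $\mathrm{Fr}(D)=D$, then $\Lambda_D^\sigma=\Lambda_D$ and $\operatorname{div}(\Lambda_D)=QD+\mathrm{Fr}(D)=(Q+1)D$. If a multiple of $\Lambda_D$ is fixed by $\sigma$, then $\Lambda_{\mathrm{Fr}(D)}$ and $\Lambda_D$ are proportional, and $\mathrm{Fr}(D)=D$ by unique factorization and Lemma~\ref{lem:tangent}.
\end{proof}

The high contact of the tangent line leaves a gap in the possible orders of vanishing of forms of low degree.

\begin{lemma}\label{lem:gap}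
Let $G\ne0$ be a form of degree $\nu\le Q-1$ and $T\in\mathcal H(k)$. If $\ell_T\nmid G$, then $\operatorname{ord}_T(G)\le\nu$. If $\ell_T\mid G$, then $\operatorname{ord}_T(G)\ge Q$. Hence $\operatorname{ord}_T(G)$ never lies strictly between $\nu$ and $Q$.
\end{lemma}

\begin{proof}
The second claim follows from Lemma~\ref{lem:tangent}. For the first, choose a linear form $L$ with $L(T)\ne0$ and a line $\ell'\neq\ell_T$ through $T$, and use the affine coordinates $s=\ell'/L$, $v=\ell_T/L$ with origin $T$. Then $G/L^\nu=\gamma(s)+v\,\eta(s,v)$ with polynomials $\gamma,\eta$, where $\deg\gamma\le\nu$, and $\gamma\ne0$ because $\ell_T\nmid G$. Since $\ell'$ is not tangent at $T$, the function $s$ is a local parameter there. So $\gamma(s)$ has order $\operatorname{ord}_0(\gamma)\le\nu<Q$ at $T$, while $v\eta$ has order at least $Q$. Thus $\operatorname{ord}_T(G)=\operatorname{ord}_0(\gamma)\le\nu$.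
\end{proof}

\subsection*{From functions to forms}

\begin{lemma}\label{lem:complete}
Let $0\le\nu\le Q$. A nonzero form of degree $\nu$ does not vanish identically on $\mathcal H$. If $G_0\ne0$ is a form of degree $\nu$ and $w\in k(\mathcal H)^*$ satisfies $\operatorname{div}(w)+\operatorname{div}(G_0)\ge0$, there is a unique form $G$ of degree $\nu$ with $G/G_0=w$ on $\mathcal H$. If $w$ and $G_0$ are defined over $F$, so is $G$.
\end{lemma}

\begin{proof}
In the exact sequence $0\to\mathcal O(\nu-Q-1)\to\mathcal O(\nu)\to\mathcal O_{\mathcal H}(\nu)\to0$ on $\mathbb P^2$, the first sheaf has $H^0=0$ because $\nu-Q-1<0$, and $H^1=0$ as for every line bundle on $\mathbb P^2$. So restriction is an isomorphism from the forms of degree $\nu$ onto $H^0(\mathcal H,\mathcal O_{\mathcal H}(\nu))$. The hypothesis says that $w\,G_0|_{\mathcal H}$ is a global section, which gives existence and uniqueness. If $w,G_0$ are fixed by $\sigma$, then $G^\sigma$ has the same property as $G$, so $G^\sigma=G$.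
\end{proof}

We say that $G$ \emph{restricts to} $wG_0$; its divisor is $\operatorname{div}(w)+\operatorname{div}(G_0)$. The next lemma is the heart of the method. If $G_0$ clears the poles of $w^e$, then on the curve this is only an inequality between divisors. When $2\deg G_0\le Q$ it becomes a divisibility in the polynomial ring.

\begin{lemma}[Lifting lemma]\label{lem:lift}
Let $G_0\neq0$ be a form over $F$ of degree $d$ with $2d\le Q$. Let $w\in F(\mathcal H)^*$ and $e\ge1$ satisfy $\operatorname{div}(w^e)+\operatorname{div}(G_0)\ge0$. Then there are forms $A,A'$ over $F$, of the same degree and coprime in $k[X,Y,W]$, and a form $C$ such that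
\[
w=A/A'\ \text{ on }\mathcal H,\qquad G_0=C\,A'^{\,e}.
\]
If the divisors $\operatorname{div}(G_0)$ and $\operatorname{div}(w^e)+\operatorname{div}(G_0)$ have disjoint supports, then $C$ is a constant.
\end{lemma}

\begin{proof}
For $0\le i\le e$ the poles of $w^i$ are no worse than those of $w^e$, so Lemma~\ref{lem:complete} gives forms $G_i$ over $F$ of degree $d$ restricting to $w^iG_0$. For $i<e$ the form $G_iG_1-G_{i+1}G_0$ vanishes on $\mathcal H$ and has degree $2d\le Q$, so it is zero. By induction $G_e/G_0=(G_1/G_0)^e$ as rational functions on $\mathbb P^2$. Write $G_1/G_0=A/A'$ in lowest terms in $k[X,Y,W]$, scaled so that the lexicographically leading coefficient of $A'$ is $1$. This representation is unique and $G_1/G_0$ is fixed by $\sigma$, so $A$ and $A'$ have coefficients in $F$. Now $G_eA'^{\,e}=G_0A^e$ with $A,A'$ coprime, so $G_0=CA'^{\,e}$ and $G_e=CA^e$ for a form $C$. A non-constant $C$ vanishes at some point of $\mathcal H$, and this point lies in the supports of both $\operatorname{div}(G_0)$ and $\operatorname{div}(G_e)=\operatorname{div}(w^e)+\operatorname{div}(G_0)$.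
\end{proof}

\subsection*{Automorphisms and separability}

\begin{lemma}\label{lem:aut}
For $\delta\in F$ there is $\varepsilon\in F$ with $\varepsilon^Q+\varepsilon=\delta^{Q+1}$. For such $\delta,\varepsilon$ the substitution $\theta_{\delta,\varepsilon}\colon(X,Y)\mapsto(X+\delta,\,Y+\delta^QX+\varepsilon)$ fixes the polynomial $X^{Q+1}-Y^Q-Y$. For every $T\in\mathcal H(F)$ there is an automorphism $\theta$ of $\mathcal H$ over $F$ with $\theta(T_\infty)=T$.
\end{lemma}

\begin{proof}
The first claim is the surjectivity of the trace onto $\mathbb F_Q\ni\delta^{Q+1}$. Since $\delta^{Q^2}=\delta$, the substitution adds $\delta X^Q+\delta^QX+\delta^{Q+1}$ both to $X^{Q+1}$ and to $Y^Q+Y$. The automorphism $(X:Y:W)\mapsto(X:W:Y)$ sends $T_\infty$ to the affine point $(0,0)$, and $\theta_{x_0,y_0}$ sends $(0,0)$ to $(x_0,y_0)\in\mathcal H(F)$.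
\end{proof}

\begin{lemma}\label{lem:sep}
If a curve $\mathcal C$ over $F$ is a subcover of $\mathcal H$, there is a separable covering $\mathcal H\to\mathcal C$ over $F$.
\end{lemma}

\begin{proof}
Let $E$ be the separable closure of $F(\mathcal C)$ in $F(\mathcal H)$. Then $F(\mathcal H)/E$ is purely inseparable of some degree $p^j$. For a function field in one variable over a perfect field this forces $E=F(\mathcal H)^{p^j}=F(X^{p^j},Y^{p^j})$. The equation of $\mathcal H$ has coefficients in $\mathbb F_p$, so $X^{p^j},Y^{p^j}$ satisfy it too, and $E\cong F(\mathcal H)$ over $F$.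
\end{proof}

For a separable covering $\varphi\colon\mathcal H\to\mathcal C$ of degree $d$, with ramification indices $e_T$, the Riemann--Hurwitz formula and Dedekind's bound $e_T-1$ for the different exponent give
\begin{equation}\label{eq:RH}
(Q+1)(Q-2)\ \ge\ d\,(2g(\mathcal C)-2)+\sum_T(e_T-1).
\end{equation}

\section{The curves $f(y)=z^M$ and their standard coverings}\label{sec:standard}

Let $f,\rho,M,u$ be as in Section~\ref{sec:intro}; no genus hypothesis is made in this section. Both $M$ and $u$ divide $Q+1$, so they are prime to $p$. The polynomial $z^M-f(y)$ is Eisenstein at any root $a$ of $f$, all roots being simple, so $\mathcal Y$ is geometrically irreducible and $y\colon\mathcal Y\to\mathbb P^1$ is a tame cyclic covering of degree $M$ over $k$. At a point of ramification index $e$ above a root $a$ we have $M\operatorname{ord}(z)=e$, and above $\infty$ we have $M\operatorname{ord}(z)=-\rho e$ with $\gcd(\rho,M)=1$; in both cases $e=M$. Above any other value $y_0$ lie the $M$ distinct solutions of $z^M=f(y_0)$. So there is one point $P_a$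 above each of the $\rho$ roots $a$, and one point $P_\infty$ above $\infty$, which is $F$-rational by uniqueness. Riemann--Hurwitz gives $2g-2=-2M+(\rho+1)(M-1)$, that is, $2g=(\rho-1)(M-1)$, and
\begin{equation}\label{eq:div}
\operatorname{div}(y-a)=MP_a-MP_\infty,\qquad \operatorname{div}(z)=\sum_{f(a)=0}P_a-\rho P_\infty .
\end{equation}
Note that $a=0$ is a root, since $f$ is additive.

\begin{proposition}\label{prop:standard}
Let $\beta\in F[Y]$ be additive, $\alpha_0\in F^*$ and $a_0\in F$, with $f(\beta(Y))=\alpha_0^M(Y^Q+Y)$ and $f(a_0)=0$. Then \eqref{eq:standard} is a Galois covering $\mathcal H\to\mathcal Y$ over $F$ of degree $uQ/\rho$.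
\end{proposition}

\begin{proof}
On $\mathcal H$ we have $f(\beta(Y)+a_0)=\alpha_0^MX^{Q+1}=(\alpha_0X^u)^M$, so \eqref{eq:standard} is a non-constant morphism $\varphi$. The function $X$ has its only pole at $T_\infty$ and $Q$ simple zeros, so $\alpha_0X^u$ has polar divisor $uQ\,T_\infty$. This is the pullback of the polar divisor $\rho P_\infty$ of $z$, hence $\deg\varphi=uQ/\rho$. Consider the maps $(X,Y)\mapsto(\zeta X,Y+a)$ with $\zeta^u=1$ and $\beta(a)=0$. Here $\zeta^{Q+1}=1$, and $f(\beta(a))=0$ gives $a^Q+a=0$; so $\zeta,a\in F$, and the maps are automorphisms of $\mathcal H$ over $F$. They form a group and fix $y$ and $z$. There are $u$ choices of $\zeta$. Comparing degrees and derivatives in $f\circ\beta=\alpha_0^M(Y^Q+Y)$ gives $\deg\beta=Q/\rho$ and $f_0\beta'=\alpha_0^M\ne0$, so there are $Q/\rho$ choices of $a$. A finite field extension with as many automorphisms as its degree is Galois.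
\end{proof}

For example, $f=y^Q+y$ and $\beta=Y$ give the covering $(X,Y)\mapsto(Y,X^u)$ of $y^Q+y=z^M$. The following lemma recognizes a map of the form \eqref{eq:standard} from a polynomial identity.

\begin{lemma}\label{lem:additive}
Let $c\in F^*$ and $b\in F[X,Y]$ satisfy $f(b)=c(Y^Q+Y)$. Then $b=\beta(Y)+a_0$ with $a_0\in F$, $f(a_0)=0$, and $\beta\in F[Y]$ additive with $f(\beta(Y))=c(Y^Q+Y)$.
\end{lemma}

\begin{proof}
If $R$ is a non-constant polynomial, then $f(R)$ has degree $\rho\deg R>0$; so $f(R)=0$ forces $R$ to be constant. Take $R=b(X,Y)-b(0,Y)$. By additivity $f(R)=0$, so $R$ is constant, and it vanishes at $X=0$; hence $b\in F[Y]$. Put $a_0=b(0)$ and $\beta=b-a_0$. Setting $Y=0$ gives $f(a_0)=0$, so $f(\beta)=c(Y^Q+Y)$. Now take $R=\beta(Y+Y')-\beta(Y)-\beta(Y')$. Since $f$ and $Y^Q+Y$ are additive, $f(R)=0$, and $R$ vanishes at the origin, so $R=0$.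
\end{proof}

\begin{proposition}\label{prop:AS}
Let $f=y^\rho-y$. Condition \textup{(iii)} of Theorem~\ref{thm:class} holds if and only if $Q$ is a power of $\rho$ and, in addition, $p=2$ or $u$ is even.
\end{proposition}

\begin{proof}
Let $\beta$ be additive with $\beta^\rho-\beta=c(Y^Q+Y)$, $c\neq0$, and let $\gamma_i$ be the coefficient of $Y^{\rho^i}$ in $\beta$. Comparing the coefficients of $Y^{\rho^i}$ gives $\gamma_0=-c$ and, for $i\ge1$,
\[
\gamma_i=\gamma_{i-1}^\rho-c\ \text{ if }\rho^i=Q,\qquad \gamma_i=\gamma_{i-1}^\rho\ \text{ otherwise.}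
\]
If $Q$ is not a power of $\rho$, then $\gamma_i=(-c)^{\rho^i}\ne0$ for all $i$, which is impossible for a polynomial. Let $Q=\rho^t$. Then $\gamma_i=(-c)^{\rho^i}$ for $i<t$, $\gamma_t=(-c)^Q-c$ and $\gamma_{t+i}=\gamma_t^{\rho^i}$, so $(-c)^Q=c$. Conversely, if $(-c)^Q=c$, then $\beta=\sum_{i<t}(-cY)^{\rho^i}$ satisfies $\beta^\rho-\beta=(-cY)^Q+cY=c(Y^Q+Y)$. So for $Q=\rho^t$ condition (iii) holds if and only if some $M$-th power $c$ in $F^*$ satisfies $(-c)^Q=c$. For $p=2$ take $c=1$. For $p$ odd the equation reads $c^{Q-1}=-1$. The group $F^*$ is cyclic of order $Q^2-1$, so $c\mapsto c^{Q-1}$ maps it onto the $(Q+1)$-th roots of unity, which include $-1$. A solution $c$ is an $M$-th power if and only if $1=c^{(Q^2-1)/M}=(c^{Q-1})^u=(-1)^u$.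
\end{proof}

Corollary~\ref{cor:AS} is the combination of Theorem~\ref{thm:class} and Proposition~\ref{prop:AS}.

\begin{remark}\label{rem:q2}
A genus hypothesis is needed in Theorem~\ref{thm:class}. For $q=2$ and $\mathcal Y=\mathcal X_n$ we have $\rho=4$ and $Q=2^n$ with $n$ odd, so (iii) fails by Proposition~\ref{prop:AS}, although $\mathcal X_n$ is known to be covered by $\mathcal H_n$. Here $g=(Q-2)/2$, so $g<Q$ and $4g<3Q-1$.
\end{remark}

\section{The case $q=4$, $n=3$}\label{sec:example}

This is the smallest $\mathcal X_n$ for which Riemann--Hurwitz alone gives $2d\le Q$. Here $p=2$, $Q=64$, and $\mathcal X_3$ is the curve $y^{16}+y=z^{13}$, with $\rho=16$, $M=13$, $u=5$ and $2g=15\cdot12=180$. Suppose that $\varphi\colon\mathcal H\to\mathcal X_3$ is a covering over $F=\mathbb F_{4096}$, separable by Lemma~\ref{lem:sep}, of degree $d$. By \eqref{eq:RH}, $178\,d\le65\cdot62=4030$, so $d\le22$ and $2d\le64$. The candidate \eqref{eq:standard} would have degree $uQ/\rho=20$, so counting does not exclude it.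

Let $D=\varphi^*P_\infty=\sum e_TT$. It is fixed by $\mathrm{Fr}$, so $\Lambda=\prod\ell_T^{e_T}$ has degree $d$ and divisor $65D$. We regard $y,z$ as functions on $\mathcal H$; their polar divisors are $13D$ and $16D$.

\emph{The function $y$.} Since $5\cdot13=65$, the form $\Lambda$ clears the poles of $y^5$ exactly: $\operatorname{div}(y^5)+65D=65\varphi^*P_0$, which is disjoint from $D$. Lemma~\ref{lem:lift} gives $y=B/B'$ with $\Lambda$ equal to $B'^{\,5}$ up to a constant. So $5\mid e_T$ for every $T$ in $D$.

\emph{The function $z$.} Since $4\cdot16\le65$, Lemma~\ref{lem:lift} gives $z=A/A'$ with $A'^{\,4}\mid\Lambda$. Hence $A'$ is proportional to some $\prod\ell_T^{a_T}$, of degree $h\le22/4$, so $h\le5$, and $\operatorname{div}(A')=65\sum a_TT$ by Lemma~\ref{lem:Lambda}. At a point $T$ of $D$ the order of $z$ is $-16e_T=i_T-65a_T$ with $i_T=\operatorname{ord}_T(A)$. So $a_T>0$, the line $\ell_T$ does not divide $A$, and $i_T\le h\le5$ by Lemma~\ref{lem:gap}. Modulo $16$ we get $i_T\equiv a_T$, and both numbers lie in $[0,5]$, so $i_T=a_T$ and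 $e_T=4a_T$.

Thus $20\mid e_T$, and $d\le22$ leaves only $D=20T$ for a single point $T$, which is rational, with $a_T=h=5$. By Lemma~\ref{lem:aut} we may take $T=T_\infty$. Then $B'=W^4$ and $A'=W^5$ up to scalars, so $y=b(X,Y)$ and $z=\alpha(X,Y)$ are polynomials with $\deg b\le4$ and $\deg\alpha=5$. The polynomial $\alpha^{13}+b^{16}+b$ vanishes on $\mathcal H$ and has degree $65$, so
\[
\alpha^{13}+b^{16}+b=c\,(X^{65}+Y^{64}+Y),\qquad c\ne0 .
\]
Differentiating in $X$ kills $b^{16}$ and gives $\alpha^{12}\alpha_X=cX^{64}+b_X$. The right side is nonzero of degree at most $3$ in $Y$, so $12\deg_Y\alpha\le3$ and $\alpha\in F[X]$. Put $X=0$ and $\beta(Y)=b(0,Y)-b(0,0)$; then $\beta^{16}+\beta=c(Y^{64}+Y)$ with $\deg\beta\le4$. The coefficient $\beta_1$ of $Y$ in $\beta$ equals $c$, while the coefficient of $Y^{16}$ on the left is $\beta_1^{16}$ and must vanish. This is a contradiction.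

The general proof follows the same path, with three additions: the bound $2d\le Q$ needs an extra argument under (b), the uniqueness of $T$ needs a general inequality, and the final identity must be solved rather than refuted.

\section{Proof of the classification}\label{sec:class}

In this section (a) or (b) holds, and $\varphi\colon\mathcal H\to\mathcal Y$ is a separable covering over $F$ of degree $d$. We write $w$ for $\varphi^*w$, so that $\operatorname{ord}_T(w)=e_T\operatorname{ord}_{\varphi(T)}(w)$. Let
\[
D=\varphi^*P_\infty=\sum e_TT,\qquad \Lambda=\Lambda_D=\prod\ell_T^{e_T}.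
\]
As $\varphi$ and $P_\infty$ are defined over $F$, we have $\mathrm{Fr}(D)=D$. By Lemma~\ref{lem:Lambda}, $\Lambda$ is a form over $F$ of degree $d$ with $\operatorname{div}(\Lambda)=(Q+1)D$. Therefore, if $w\in k(\mathcal Y)^*$ has no pole outside $P_\infty$ and pole order at most $Q+1$ there, then
\begin{equation}\label{eq:pull}
\operatorname{div}(w)+\operatorname{div}(\Lambda)=\varphi^*\bigl(\operatorname{div}_{\mathcal Y}(w)+(Q+1)P_\infty\bigr)\ge0 .
\end{equation}
Two numerical consequences of the hypotheses will be used: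
\begin{equation}\label{eq:num}
M\ge4,\qquad M-1>Q/\rho .
\end{equation}
Under (a), $(\rho-1)(M-1)\ge2Q$ and $\rho-1<Q$ give $M-1>2$; under (b), $M\ge4$ is assumed. In both cases $2g\ge Q$, since $(3Q-1)/2\ge Q$, and so $M-1\ge Q/(\rho-1)>Q/\rho$.

\subsection*{The degree is at most $Q/2$}

\begin{lemma}\label{lem:degree}
We have $2d\le Q$.
\end{lemma}

Under (a) this is immediate: \eqref{eq:RH} gives $d\le(Q+1)\frac{Q-2}{2Q-2}<\frac{Q+1}2$. Under (b) the same estimate gives only $d<\frac23(Q+1)$, and we have to find ramification. It comes from Lemma~\ref{lem:gap}: at an unramified point above $P_\infty$ or above some $P_a$, a form of degree $d$ would vanish to order $Q+1-M$, which falls into the gap. For $q=n=3$, where $Q=27$, $\rho=9$, $M=7$ and $2g-2=46$, the plain bound is $d\le700/46$, so $d\le15$; the order $21$ lies between $15$ and $27$; and the improved bound below is $d\le700/51$, so $d\le13$.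

\begin{proof}[Proof under \textup{(b)}]
Here $Q+1=uM\ge12$ and $2g-2\ge\frac{3Q-5}2>\frac32(Q-2)$, so \eqref{eq:RH} gives $d<\frac23(Q+1)\le Q-1$. Since $u\ge3$,
\[
d<\tfrac23(Q+1)\le(Q+1)\bigl(1-\tfrac1u\bigr)=Q+1-M<Q .
\]
Let $T$ lie above $P_a$ for a root $a$ of $f$. The function $(y-a)^{u-1}$ has pole order $(u-1)M\le Q+1$ at $P_\infty$, so by \eqref{eq:pull} and Lemma~\ref{lem:complete} a form of degree $d$ restricts to $(y-a)^{u-1}\Lambda$. As $\Lambda(T)\neq0$, its order at $T$ is $(u-1)Me_T=(Q+1-M)e_T$. Let $T$ lie above $P_\infty$. The form of degree $d$ restricting to $y\Lambda$ has order $(Q+1)e_T-Me_T=(Q+1-M)e_T$ at $T$. In both cases $e_T=1$ would contradict Lemma~\ref{lem:gap}. So $e_T\ge2$, hence $e_T-1\ge e_T/2$, at all points of these $\rho+1$ fibers. In each fiber the $e_T$ add up to $d$, and \eqref{eq:RH} gives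
\[
(Q+1)(Q-2)\ge d\Bigl(2g-2+\frac{\rho+1}2\Bigr)=d\,\frac{4g+\rho-3}2\ge d\Bigl(2Q-\frac72\Bigr).
\]
Since $2Q-\frac72>2(Q-2)$, we obtain $d<\frac{Q+1}2$.
\end{proof}

\subsection*{The fiber over $P_\infty$}

The lifting lemma is now available with $G_0=\Lambda$. We apply it to the highest powers of $y$ and $z$ allowed by \eqref{eq:pull} that fit the arithmetic: $y^u$ with pole order $Q+1$, and $z^{Q/\rho}$ with pole order $Q$. The first controls $e_T$ at the primes dividing $u$, the second at the prime $p$.

\begin{lemma}\label{lem:y}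
There are coprime forms $B,B'$ over $F$ of the same degree with $y=B/B'$ on $\mathcal H$ and $\Lambda=CB'^{\,u}$, where $C$ is a constant. In particular $u\mid e_T$ for every $T$ in the support of $D$.
\end{lemma}

\begin{proof}
By \eqref{eq:div} and \eqref{eq:pull}, $\operatorname{div}(y^u)+\operatorname{div}(\Lambda)=(Q+1)\varphi^*P_0$, which is effective and disjoint from $D$. Lemma~\ref{lem:lift} applies and $C$ is constant. The $\ell_T$ are pairwise non-proportional irreducible forms, so each exponent $e_T$ in $\Lambda$ is divisible by $u$.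
\end{proof}

\begin{lemma}\label{lem:z}
There are coprime forms $A,A'$ over $F$ of the same degree $h\le\rho/2$ with $z=A/A'$ on $\mathcal H$, where $A'$ is proportional to $\prod\ell_T^{a_T}$, the product running over the support of $D$, and $e_T=a_TQ/\rho$ for all such $T$.
\end{lemma}

\begin{proof}
Lemma~\ref{lem:lift} with $w=z$, $e=Q/\rho$ gives $A,A'$ with $A'^{\,Q/\rho}\mid\Lambda$. Hence $A'$ has the stated shape with $\sum a_T=h$, and $hQ/\rho\le d\le Q/2$, so that $h\le\rho/2<\rho$ and $h\le Q/2\le Q-1$. As $A'$ is defined over $F$, Lemma~\ref{lem:Lambda} gives $\operatorname{div}(A')=(Q+1)\sum a_TT$. Let $T$ be in the support of $D$ and $i_T=\operatorname{ord}_T(A)\ge0$. The order of $z$ at $T$ is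
\[
-\rho e_T=i_T-(Q+1)a_T .
\]
The left side is negative, so $a_T>0$. Then $\ell_T\mid A'$, hence $\ell_T\nmid A$, and $i_T\le h$ by Lemma~\ref{lem:gap}. Since $\rho\mid Q$, the displayed equation gives $i_T\equiv a_T\pmod\rho$. Both numbers lie in $[0,h]$ with $h<\rho$, so $i_T=a_T$ and $\rho e_T=Qa_T$.
\end{proof}

\begin{lemma}\label{lem:single}
We have $D=dT$ for a single point $T\in\mathcal H(F)$, with $d=uQ/\rho$ and $h=a_T=u$.
\end{lemma}

\begin{proof}
By the two lemmas $u$ divides $a_TQ/\rho$, and $u$ is prime to $p$, so $u\mid a_T$ with $a_T>0$. Thus $h=tu$ for an integer $t\ge1$, at most $t$ points lie above $P_\infty$, and $d=\sum e_T=tuQ/\rho$. It remains to show that twice the expected degree is already too large for Riemann--Hurwitz. Suppose $t\ge2$. Then $d\ge2uQ/\rho=2Q(Q+1)/(\rho M)$, and \eqref{eq:RH} gives $2Q(2g-2)\le\rho M(Q-2)<\rho MQ$. With $2g-2=\rho M-\rho-M-1$ this reads $\rho M-2\rho-2M-2<0$, that is, $(\rho-2)(M-2)<6$. On the other hand $\rho\ge2h\ge4$ and $M\ge4$ by \eqref{eq:num}, and $(\rho,M)\ne(4,4)$ because $\rho$ and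 $M$ are coprime; so $(\rho-2)(M-2)\ge2\cdot3=6$. Hence $t=1$. The single point $T$ is fixed by $\mathrm{Fr}$ because $D$ is.
\end{proof}

\subsection*{A polynomial identity}

Choose $\theta$ as in Lemma~\ref{lem:aut} with $\theta(T_\infty)=T$ and replace $\varphi$ by $\varphi\circ\theta$. The lemmas above apply to the new covering, now with $T=T_\infty$, $\ell_T=W$ and $\Lambda=W^{uQ/\rho}$. Up to scalars in $F^*$ we have $A'=W^u$ and $B'=W^{Q/\rho}$. Setting $W=1$, we get on $\mathcal H$
\[
y=b(X,Y),\quad z=\alpha(X,Y),\qquad b,\alpha\in F[X,Y],\quad\deg b\le Q/\rho,\quad\deg\alpha=u,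
\]
where $\deg\alpha=u$ exactly because $W\nmid A$. The polynomial $\alpha^M-f(b)$ vanishes on $\mathcal H$, so it is divisible by the irreducible polynomial $X^{Q+1}-Y^Q-Y$. It has degree exactly $uM=Q+1$, because $\deg f(b)\le Q$. Hence
\begin{equation}\label{eq:identity}
\alpha^M-f(b)=c\,(X^{Q+1}-Y^Q-Y)\quad\text{in }F[X,Y],\qquad c\in F^*.
\end{equation}

\begin{lemma}\label{lem:solve}
There are $\alpha_0\in F^*$ and $\delta\in F$ with $\alpha=\alpha_0(X-\delta)^u$ and $c=\alpha_0^M$.
\end{lemma}

\begin{proof}
The term $f(b)$ has large degree, but its derivative is small: $\partial f(b)/\partial X=f_0b_X$ because $f'=f_0$. Differentiating \eqref{eq:identity} in $X$ gives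
\begin{equation}\label{eq:deriv}
M\alpha^{M-1}\alpha_X=cX^Q+f_0b_X,
\end{equation}
where $b_X$ is zero or has degree at most $Q/\rho-1$, which is less than $M-1$ by \eqref{eq:num}. The right side is nonzero, since $Q/\rho-1<Q$, and has degree at most $Q/\rho-1$ in $Y$. The left side has degree at least $(M-1)\deg_Y\alpha$ in $Y$. So $\deg_Y\alpha=0$. Thus $\alpha\in F[X]$ has degree $u\ge1$, and $b_X\in F[X]$ by \eqref{eq:deriv}.

Let $\delta\in k$ be a root of $\alpha$. Then $(X-\delta)^{M-1}$ divides
\[
cX^Q+f_0b_X=c(X-\delta)^Q+\bigl(c\delta^Q+f_0b_X\bigr).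
\]
As $M-1\le Q$, it divides $c\delta^Q+f_0b_X$, whose degree is less than $M-1$; so this polynomial is zero, and \eqref{eq:deriv} becomes $M\alpha^{M-1}\alpha_X=c(X-\delta)^Q$. Every root of $\alpha$ is a root of the left side, so $\delta$ is the only one, and $\alpha=\alpha_0(X-\delta)^u$ with $\alpha_0\in F^*$. The coefficient $-u\alpha_0\delta$ of $X^{u-1}$ lies in $F$ and $p\nmid u$, so $\delta\in F$. The coefficients of $X^{Q+1}$ in \eqref{eq:identity} give $c=\alpha_0^M$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]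
We first complete the normal form of a separable covering $\varphi$. Choose $\varepsilon\in F$ with $\varepsilon^Q+\varepsilon=\delta^{Q+1}$ and replace $\varphi$ by $\varphi\circ\theta_{\delta,\varepsilon}$. This replaces $\alpha$ by $\alpha_0X^u$ and $b$ by $\tilde b=b\circ\theta_{\delta,\varepsilon}\in F[X,Y]$. By Lemma~\ref{lem:aut} the substitution fixes the right side of \eqref{eq:identity}, so
\[
f(\tilde b)=\alpha_0^MX^{Q+1}-\alpha_0^M(X^{Q+1}-Y^Q-Y)=\alpha_0^M(Y^Q+Y).
\]
Lemma~\ref{lem:additive} gives $\tilde b=\beta(Y)+a_0$ with $\beta,\alpha_0$ as in (iii) and $f(a_0)=0$. So up to an automorphism of $\mathcal H$ over $F$ the covering has the form \eqref{eq:standard}, and it is Galois of degree $uQ/\rho$ by Proposition~\ref{prop:standard}.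

If (i) holds, a separable covering exists by Lemma~\ref{lem:sep}, and its normal form gives (iii). The implication (iii)$\Rightarrow$(ii) is Proposition~\ref{prop:standard} with $a_0=0$, and (ii)$\Rightarrow$(i) holds by definition.
\end{proof}

\begin{remark}
The genus hypotheses enter in three places: through $2d\le Q$ in the lifting lemma and in the bound $h<\rho$, through $M\ge4$ in Lemma~\ref{lem:single}, and through $M-1>Q/\rho$ in Lemma~\ref{lem:solve}. In (b), the conditions $u\ge3$ and $4g\ge3Q-1$ place $Q+1-M$ in the gap between $d$ and $Q$, and $4g+\rho\ge4Q-4$ makes the resulting ramification sufficient. The condition $M\mid Q+1$ makes $\Lambda$ a $u$-th power, and $\rho\mid Q$ gives the congruence in Lemma~\ref{lem:z}. Rationality of $\varphi$ gives $\operatorname{div}(\Lambda)=(Q+1)D$. Separability is needed for the normal form: composing \eqref{eq:standard} with $(X,Y)\mapsto(X^p,Y^p)$ gives a covering of degree $puQ/\rho$.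
\end{remark}

\section{The curves $\mathcal X_n$ and their quotients}\label{sec:Xn}

Let $Q=q^n$ with $n\ge3$ odd, $F=\mathbb F_{q^{2n}}$, $f=y^{q^2}-y$ and $\rho=q^2\le Q$. Since $n$ is odd, $Q$ is not a power of $\rho$. By Corollary~\ref{cor:AS}, a curve $y^{q^2}-y=z^M$ with $M\ge2$, $M\mid Q+1$, is therefore not a subcover of $\mathcal H_n$ as soon as (a) or (b) holds.

\begin{proof}[Proof of Theorem~\ref{thm:main} over $\mathbb F_{q^{2n}}$]
Take $M=m$ and $u=q+1$. Then $2g=(q^2-1)(m-1)=(q-1)(Q-q)$. For $q\ge4$,
\[
2g-2Q=(q-3)Q-q(q-1)\ge Q-q^2+q>0,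
\]
so (a) holds. For $q=3$ we have $g=Q-3$ and $Q\ge27$. Then $u=4$, $M=(Q+1)/4\ge7$, $4g=4Q-12\ge3Q-1$ and $4g+\rho=4Q-3\ge4Q-4$, so (b) holds.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:quot}]
The curve is the image of $\mathcal X_n$ under $(y,z)\mapsto(y,z^s)$, so it is maximal by \cite[Prop.~6]{Lachaud}. Let $M=m/s$, a divisor of $Q+1$. From $2\le2s\le q-2$ we get $q\ge4$ and $\frac{q-1}s\ge\frac{2(q-1)}{q-2}=2+\frac2{q-2}$. Hence
\[
(q^2-1)(M-1)=\frac{(q-1)(Q+1)}s-(q^2-1)\ge2Q+2+\frac{2(Q+1)}{q-2}-q^2+1>2Q,
\]
because $\frac{2(Q+1)}{q-2}>\frac{2q^3}{q}=2q^2$. So $M\ge2$ and $2g>2Q$, and (a) holds.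
\end{proof}

\subsection*{Morphisms over the algebraic closure}

The proof of Theorem~\ref{thm:class} used that $\varphi$ is defined over $F$. For a maximal target this is automatic, because Frobenius acts on both Jacobians as the same scalar and so commutes with every homomorphism between them.

For a curve $\mathcal C$ over $F$ of genus $g$, the Jacobian $J_{\mathcal C}$ is an abelian variety whose $k$-points are the divisor classes of degree $0$. The map $\mathrm{Fr}$ induces an endomorphism $\pi_{\mathcal C}$ of $J_{\mathcal C}$. Its characteristic polynomial has $2g$ complex roots $\omega_i$ of absolute value $Q$, and $|\mathcal C(F)|=Q^2+1-\sum\omega_i$. If $\mathcal C$ is maximal, all $\omega_i$ equal $-Q$, the characteristic polynomial is $(t+Q)^{2g}$, and since $\pi_{\mathcal C}$ is semisimple (Tate), $\pi_{\mathcal C}=-Q$. For $\mathcal H$ one sees this directly: $QT+\mathrm{Fr}(T)\sim QT'+\mathrm{Fr}(T')$ for all $T,T'$ by Lemma~\ref{lem:tangent}.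

\begin{lemma}\label{lem:descent}
Let $\mathcal C$ be an $F$-maximal curve of genus $g\ge2$. Every non-constant morphism $\varphi\colon\mathcal H\to\mathcal C$ over $k$ is defined over $F$.
\end{lemma}

\begin{proof}
Let $\varphi^\sigma$ be obtained by applying $\sigma$ to the coefficients of $\varphi$, so that $\varphi^\sigma(\mathrm{Fr}(T))=\mathrm{Fr}(\varphi(T))$. The map $\varphi$ is defined over a finite extension of $F$, whose Galois group is generated by $\sigma$, so it suffices to show $\varphi^\sigma=\varphi$. On Jacobians $\varphi^\sigma_*\circ\pi_{\mathcal H}=\pi_{\mathcal C}\circ\varphi_*$, that is, $Q(\varphi^\sigma_*-\varphi_*)=0$. The image of $\varphi^\sigma_*-\varphi_*$ is connected and lies in the finite group of $Q$-torsion points, so $\varphi^\sigma_*=\varphi_*$. Evaluating on the class of $T-T_0$ gives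
\begin{equation}\label{eq:lin}
\varphi^\sigma(T)+\varphi(T_0)\sim\varphi(T)+\varphi^\sigma(T_0)\qquad\text{for all }T,T_0\in\mathcal H(k).
\end{equation}
Suppose $\varphi^\sigma\neq\varphi$ and fix $T_0$ with $R_0=\varphi(T_0)$ different from $R_0'=\varphi^\sigma(T_0)$. Let $R\ne R_0$ be a point of $\mathcal C$ and choose $T$ with $\varphi(T)=R$. The two sides of \eqref{eq:lin} are distinct effective divisors, since $R_0$ occurs only on the left. So $h^0(R+R_0')\ge2$, where $h^0(E)$ is the dimension of the space of functions $w$ with $\operatorname{div}(w)+E\ge0$. Let $K$ be a canonical divisor. Riemann--Roch gives $h^0(K-R_0'-R)=h^0(R+R'_0)+g-3\ge g-1$, and $h^0(K-R_0')=g-1$ because $h^0(R_0')=1$. Hence every regular differential vanishing at $R_0'$ also vanishes at $R$. A nonzero such differential exists as $g\ge2$, and it would vanish at the infinitely many points $R\notin\{R_0,R_0'\}$, which is absurd.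
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} over $\overline{\mathbb F}_q$]
The curve $\mathcal X_n$ is $F$-maximal and $2g=(q-1)(Q-q)\ge48$. By Lemma~\ref{lem:descent} a non-constant morphism $\mathcal H_n\to\mathcal X_n$ over $k$ is defined over $F$, which has been excluded.
\end{proof}

\begin{remark}
Passing from $F$ to $k$ does change the answer for other curves of the family. Let $p$ be odd and $\mathcal Y\colon y^Q-y=z^{Q+1}$. Here $\rho=Q$, $u=1$ and $g=Q(Q-1)/2\ge Q$, so $\mathcal Y$ is not a subcover of $\mathcal H$ over $F$ by Corollary~\ref{cor:AS}. Over $k$, choose $\gamma\ne0$ with $\gamma^Q=-\gamma$ and $\alpha_0$ with $\alpha_0^{Q+1}=-\gamma$; then $(X,Y)\mapsto(\gamma Y,\alpha_0X)$ is an isomorphism $\mathcal H\to\mathcal Y$. So the maximality of the target cannot be dropped from Lemma~\ref{lem:descent}.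
\end{remark}

\begin{thebibliography}{9}

\bibitem{DM}
Iwan Duursma and Kit-Ho Mak, \emph{On maximal curves which are not Galois subcovers of the Hermitian curve}, arXiv:1012.2068 (2010).

\bibitem{Lachaud}
Lachaud, C.~R.~Acad.~Sci.~Paris \textbf{305} (1987).

\end{thebibliography}
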